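# Finite-dimensional Hopf actions on Weyl Poisson algebras: splitting the coaction by field embeddings

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero (one corollary in Section 9 relaxes this), and $\otimes$ without subscript means $\otimes_\Bbbk$. Hopf algebras have comultiplication $\Delta(h)=\sum h_1\otimes h_2$, counit $\varepsilon$ and antipode $S$.

## 1. A coaction on a field, written as a sum of embeddings

Let $Q$ be a field containing $\Bbbk$, and let a finite-dimensional Hopf algebra $H$ act on it as an algebra: $Q$ is a left $H$-module with $h\cdot(ab)=\sum(h_1\cdot a)(h_2\cdot b)$ and $h\cdot 1=\varepsilon(h)1$. All operators $q\mapsto h\cdot q$ can be packed into one map. Let $K=H^*$ be the dual Hopf algebra: its product is $(kl)(h)=\sum k(h_1)l(h_2)$, its unit is $\varepsilon$, and its comultiplication is $\Delta(k)(h\otimes h')=k(hh')$. With a basis $h_i$ of $H$ and the dual basis $k_i$ of $K$, put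
$$\rho(q)=\sum_i (h_i\cdot q)\otimes k_i\in Q\otimes K,\qquad\text{so that}\qquad h\cdot q=(\mathrm{id}\otimes h)\rho(q).$$
We write $\rho(q)=\sum q_0\otimes q_1$. The action axioms become: $\rho$ is an algebra map, $(\rho\otimes\mathrm{id})\rho=(\mathrm{id}\otimes\Delta)\rho$, and $(\mathrm{id}\otimes\varepsilon)\rho=\mathrm{id}$. Such a $\rho$ is called a **coaction** of $K$. The same dictionary works for any commutative algebra $P$ in place of $Q$.

Let $F=Q^H=\{c\in Q: h\cdot c=\varepsilon(h)c \text{ for all } h\}=\{c:\rho(c)=c\otimes 1\}$. We shall prove that $[Q:F]\le\dim H$. Let $L\supset Q$ be the Galois closure of $Q/F$, and let $\Sigma=\operatorname{Hom}_F(Q,L)$ be the finite set of $F$-embeddings of $Q$ in $L$. The talk turns on the following object: a family of elements $e_\sigma\in L\otimes K$, one for each $\sigma\in\Sigma$, with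
$$e_\sigma e_\tau=\delta_{\sigma\tau}e_\sigma,\qquad \sum_{\sigma}e_\sigma=1,\qquad \rho(q)=\sum_{\sigma\in\Sigma}\sigma(q)\,e_\sigma\quad(q\in Q).\tag{1}$$
Here $\sigma(q)e_\sigma$ means $(\sigma(q)\otimes1)e_\sigma$; the elements of $L\otimes1$ are central in $L\otimes K$. Applying $\mathrm{id}\otimes h$ and writing $z_\sigma(h)=(\mathrm{id}\otimes h)(e_\sigma)\in L$, we get
$$h\cdot q=\sum_{\sigma\in\Sigma}z_\sigma(h)\,\sigma(q).\tag{2}$$
So every $h$ acts as a combination of field embeddings, with coefficients in $L$. The existence of the $e_\sigma$ is proved in Section 5.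

**Example A (a group).** Let a finite group $G$ act faithfully on $Q$ by automorphisms over $\Bbbk$, and let $H=\Bbbk G$. Then $F=Q^G$, the extension $Q/F$ is Galois with group $G$, so $L=Q$ and $\Sigma=G$. In $K=(\Bbbk G)^*$ let $\delta_\sigma$ be the basis dual to the group elements; these are orthogonal idempotents with sum $1$. Then $\rho(q)=\sum_\sigma\sigma(q)\otimes\delta_\sigma$, so $e_\sigma=1\otimes\delta_\sigma$. All coefficients are scalars.

**Example B (Sweedler's algebra).** Let $H$ be the $4$-dimensional algebra with generators $g,\xi$, relations $g^2=1$, $\xi^2=0$, $g\xi=-\xi g$, basis $1,g,\xi,g\xi$, and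
$$\Delta g=g\otimes g,\quad \Delta\xi=\xi\otimes1+g\otimes\xi,\quad \varepsilon(g)=1,\ \varepsilon(\xi)=0,\quad S(g)=g,\ S(\xi)=-g\xi .$$
Let $g$ act on $Q$ by an automorphism over $\Bbbk$ of order $2$, choose $f\in Q$ with $g(f)=-f$, and set
$$\xi\cdot a=f\,(a-ga).\tag{3}$$
This is an action. For the relations: $g\xi a=g(f)(ga-a)=f(a-ga)=\xi a$ and $\xi ga=f(ga-a)=-\xi a$, so $g\xi=-\xi g$; and $\xi^2a=f(\xi a-g\xi a)=0$. For products: $(\xi a)b+(ga)(\xi b)=f(a-ga)b+f\,ga\,(b-gb)=f(ab-ga\,gb)=\xi(ab)$. It is enough to check the product rule on generators of $H$, because if it holds for $h$ and $h'$ it holds for $hh'$. Also $\xi\cdot1=0=\varepsilon(\xi)$.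

Here $F=Q^{g}$, $L=Q$, $\Sigma=\{1,g\}$. With $\delta_1,\delta_g,\delta_\xi,\delta_{g\xi}$ the dual basis of $K$ and $n=\delta_\xi+\delta_{g\xi}$, the formulas $\xi a=g\xi a=f(a-ga)$ give
$$e_1=\delta_1+f\,n,\qquad e_g=\delta_g-f\,n .$$
Let us check one relation by hand. From $\Delta(g\xi)=g\xi\otimes g+1\otimes g\xi$ and $\Delta\xi=\xi\otimes 1+g\otimes\xi$ we read off $\delta_1n=\delta_{g\xi}$, $n\delta_1=\delta_\xi$, $n^2=0$. Hence $e_1^2=\delta_1+f(\delta_{g\xi}+\delta_\xi)=e_1$. This time the idempotents have coefficients outside $\Bbbk$ as soon as $f\ne0$, because $g(f)=-f$ rules out nonzero scalars.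

**Use of the idempotents.** If all $e_\sigma$ lie in $1\otimes K$, then only the commutative algebra $\sum_\sigma\Bbbk e_\sigma\cong\Bbbk^r$ inside $K$ is involved in the coaction, and we shall see that duals of such algebras are group algebras. So the coefficients of the $e_\sigma$ measure how far the action is from a group action. The theorem of this talk concerns algebras with a Poisson bracket, and its heart is one fact: *compatibility with the bracket forces the coefficients of every $e_\sigma$ to be Poisson central.*

## 2. Poisson algebras, Hopf actions on them, and the theorem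

**Definition.** A Poisson algebra is a commutative $\Bbbk$-algebra $P$ with a Lie bracket $\{-,-\}$ that is a derivation in each argument. A Poisson domain is a Poisson algebra that is an integral domain. For $n\ge1$ the Weyl Poisson algebra in $2n$ variables is $P_n=\Bbbk[x_1,\dots,x_n,y_1,\dots,y_n]$ with
$$\{x_i,y_j\}=\delta_{ij},\qquad\{x_i,x_j\}=\{y_i,y_j\}=0 .$$
For instance, in $P_1$ we have $\{x,p\}=\partial p/\partial y$ and $\{y,p\}=-\partial p/\partial x$.

The bracket of a Poisson domain $P$ extends to $Q=\operatorname{Frac}P$ by the quotient rule (Section 6 has the details). We write $Z(Q)=\{c\in Q:\{c,Q\}=0\}$ for the Poisson centre.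

**Definition.** A Hopf algebra $H$ acts on a Poisson algebra $P$ if $P$ is a left $H$-module with
$$h\cdot(ab)=\sum(h_1\cdot a)(h_2\cdot b),\qquad h\cdot1=\varepsilon(h)1,\qquad h\cdot\{a,b\}=\sum\{h_1\cdot a,h_2\cdot b\}.$$
The action factors through a group algebra if there is a Hopf ideal $I$ of $H$ with $I\cdot P=0$ and $H/I\cong\Bbbk G$ for some group $G$. It is inner faithful if no nonzero Hopf ideal of $H$ annihilates $P$.

For instance, an action of $\Bbbk G$ is an action of $G$ by Poisson automorphisms. If $G=\{1,g\}$ acts on $P_1$ by $gx=-x$, $gy=-y$, the action of $\Bbbk G$ is inner faithful. The trivial action $h\cdot a=\varepsilon(h)a$ of any $H$ factors through the group algebra $\Bbbk$ of the trivial group, with $I=\ker\varepsilon$; it is not inner faithful unless $H=\Bbbk$.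

The question is whether a finite-dimensional Hopf algebra can act on $P_n$ in any way that is not, at bottom, a group action. The conjecture in Awn Alqahtani, Jason Gaddis, Xingting Wang, "Hopf actions on Poisson algebras", arXiv:2506.06135 (2025), says that it cannot. Those authors proved this when the action preserves the filtration of $P_n$ by total degree. Cuadra, Etingof and Walton showed the counterpart for the $n$th Weyl algebra over a field of characteristic zero: any action of a finite-dimensional Hopf algebra on it factors through a group algebra. Neither result is used below.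

**Theorem 1.** Every action of a finite-dimensional Hopf algebra $H$ on a Weyl Poisson algebra factors through a group algebra.

**Theorem 2.** Let $P$ be any Poisson domain over $\Bbbk$ (not necessarily finitely generated), let $Q=\operatorname{Frac}P$, and let a finite-dimensional Hopf algebra $H$ act on $P$.

* (a) The action extends to an $H$-module algebra structure on $Q$, and $[Q:F]\le\dim H$ for $F=Q^H$. Let $L$ be the Galois closure of $Q/F$, with the unique extension of the bracket, and let $\Sigma=\operatorname{Hom}_F(Q,L)$. Then there are linear maps $z_\sigma:H\to Z(L)$ $(\sigma\in\Sigma)$, with values in the Poisson centre of $L$, such that $h\cdot q=\sum_{\sigma\in\Sigma}z_\sigma(h)\,\sigma(q)$ for all $h\in H$, $q\in Q$.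
* (b) If $Z(Q)=\Bbbk$, the action of $H$ on $P$ factors through $\Bbbk G$ for a finite group $G$.

**Theorem 2(b) implies Theorem 1.** We must show that the Poisson centre of $\Bbbk(x_1,\dots,y_n)$ is $\Bbbk$. Let $f$ be Poisson central. Then $\partial f/\partial y_i=\{x_i,f\}=0$ and $\partial f/\partial x_i=-\{y_i,f\}=0$ for all $i$. Write $f=u/v$ in lowest terms and let $\partial$ be any of the partial derivatives. From $\partial f=0$ we get $v\,\partial u=u\,\partial v$, so $v$ divides $u\,\partial v$, hence $v$ divides $\partial v$. Since $\partial v$ is zero or has smaller total degree than $v$, it is zero; then $v\,\partial u=0$, so $\partial u=0$. In characteristic $0$ a polynomial all of whose partial derivatives vanish is constant, so $f\in\Bbbk$.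

## 3. Gradings, and Sweedler's algebra by hand

**Gradings.** Let $G$ be a finite group and $H=(\Bbbk G)^*$, so $K=\Bbbk G$. A coaction $\rho(a)=\sum_g a_g\otimes g$ is a $G$-grading $P=\bigoplus_gP_g$. Let $A=\{g:P_g\ne0\}$. If $0\neq a\in P_g$ and $0\ne b\in P_h$, then $ab\neq0$ lies in $P_{gh}$, and $ab=ba$ lies in $P_{hg}$. So $A$ is closed under products, hence a subgroup of the finite group $G$, and $gh=hg$ for $g,h\in A$. Thus $A$ is abelian and $\rho(P)\subset P\otimes\Bbbk A$. The action factors through the quotient $(\Bbbk A)^*$ of $H$, which is the group algebra of the character group of $A$. Here commutativity of $P$ did everything; the bracket was not needed.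

**What factoring means for Sweedler's algebra.** Suppose $H$ is the algebra of Example B and its action on $P$ factors through $H/I\cong\Bbbk G$. The image $\bar g$ of $g$ is grouplike, so $\bar g\in G$. Let $u=\sum_{s\in G}c_ss$ be the image of $\xi$. In $\Delta u=u\otimes1+\bar g\otimes u$ compare the coefficients of $s\otimes s$: for $s\ne1,\bar g$ the right side contributes nothing, so $c_s=0$. Together with $\varepsilon(u)=0$ this gives $u=c(1-\bar g)$ for some $c\in\Bbbk$ (if $\bar g=1$ it gives $u=0$). Hence
$$\text{if the action factors through a group algebra, then } \xi\cdot a=c\,(a-ga)\ \text{ for some } c\in\Bbbk \text{ and all } a\in P.\tag{4}$$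

**Sweedler's algebra on a Poisson domain with $Z(Q)=\Bbbk$.** Let Sweedler's algebra act on such a $P$. We prove Theorem 2(b) in this case directly. If $g$ acts as the identity, then $g\xi=-\xi g$ says $\xi a=-\xi a$, so $\xi$ acts as $0$.

Now suppose $gb\ne b$ for some $b \in P$. Since $\xi(ab)=\xi(ba)$, we have $(\xi a)b+(ga)(\xi b)=(\xi b)a+(gb)(\xi a)$, that is,
$$(\xi a)(b-gb)=(\xi b)(a-ga)\qquad(a,b\in P).$$
So $\xi a=f(a-ga)$ with a fixed $f\in Q$: commutativity alone forces the shape (3). Insert this in the bracket condition $\{\xi a,b\}+\{ga,\xi b\}=\xi\{a,b\}$. The left side is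
$$f\{a-ga,b\}+f\{ga,b-gb\}+\{f,b\}(a-ga)+\{ga,f\}(b-gb),$$
and the first two terms add up to $f(\{a,b\}-\{ga,gb\})=\xi\{a,b\}$. What remains is
$$\{f,b\}(a-ga)=\{f,ga\}(b-gb)\qquad(a,b\in P).$$
Fix $a$ with $ga\ne a$. Then $\{f,b\}=\lambda(b-gb)$ for all $b\in P$, with $\lambda=\{f,ga\}/(a-ga)$. As a function of $b$ the left side is a derivation, while $\partial(b)=\lambda(b-gb)$ satisfies $\partial(bb')=\partial(b)b'+gb\,\partial(b')$. Comparing with $\partial(b)b'+b\,\partial(b')$ we get $\lambda(b-gb)(b'-gb')=0$, and $b=b'=a$ gives $\lambda=0$. So $\{f,P\}=0$, hence $f\in Z(Q)=\Bbbk$. Finally $\xi^2=f^2(1-g)^2=2f^2(1-g)$ acts as $0$ and $g$ does not act as $1$, so $f=0$. In both cases $\xi$ acts as $0$, and the action factors through $H/(\xi)\cong\Bbbk[\mathbb Z/2]$.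

In this computation, commutativity produced a coefficient $f$ in a field, and the bracket made $f$ central, through a comparison between *derivations* and *differences of automorphisms*. The general proof has the same shape.

## 4. How far commutativity goes, and why independence of characters is not enough

A first attempt is to use only that $P$ is a commutative domain, as for gradings. It gives the splitting (1), but the coefficients stay in $L$, and without the bracket they need not be scalars. Take $P=P_1=\Bbbk[x,y]$, $gx=-x$, $gy=-y$, and $f=x$ in (3). As $a-ga\in P$, this is an action of Sweedler's algebra on the commutative algebra $P$. Since $\xi x=2x^2$ is not of the form $c(x-gx)=2cx$, the argument for (4), which did not use the bracket, shows that this action does not factor through a group algebra. It is not an action on the Poisson algebra, although $g$ is a Poisson automorphism: $\xi\{x,y\}=\xi\cdot 1=0$, while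
$$\{\xi x,y\}+\{gx,\xi y\}=\{2x^2,y\}+\{-x,2xy\}=4x-2x=2x .$$

We also cannot use the degree filtration. The automorphism of $P_1$ with $x\mapsto-x$, $y\mapsto-y-2x^2$ is a Poisson automorphism, as $\{-x,-y-2x^2\}=1$, and it has order $2$, as $-(-y-2x^2)-2x^2=y$. So even $\mathbb Z/2$ acts without preserving it.

The next attempt is to insert (1) into the bracket condition. In $Q\otimes K$, the condition reads $\rho(\{a,b\})=\{\rho(a),\rho(b)\}$ for the bracket $\{f\otimes k,g\otimes l\}=\{f,g\}\otimes kl$, and one expands $\{\sum_\sigma\sigma(a)e_\sigma,\sum_\tau\tau(b)e_\tau\}$ in $L\otimes K$. The natural tool for separating the terms is Dedekind's theorem that distinct embeddings $\sigma$ are linearly independent over $L$. But the expansion contains not only multiples of $\sigma(a)\tau(b)$ but also terms such as $\{\sigma(a),\tau(b)\}e_\sigma e_\tau$ and $\{e_\sigma,\tau(b)\}e_\tau$, and a term $\tau(\{a,b\})e_\tau$ on the other side. These are not $L$-combinations of embeddings, so Dedekind's theorem says nothing about them. Nor may we cancel $\tau(\{a,b\})$ against $\{\tau(a),\tau(b)\}$,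 because nothing tells us that $\tau$ preserves brackets.

The way past this is that each extra term, as a function of $b$, is a derivation *along* $\tau$. An embedding $\tau$ is a point of the spectrum of $L\otimes P$, and a derivation along $\tau$ is a tangent vector at that point. Distinct points are independent together with all their tangent vectors. This first-order version of Dedekind's theorem is Lemma 4 below, and it lets us read off the coefficients of $\tau(b)$ while ignoring every derivation term.

## 5. Extension to the fraction field and the splitting idempotents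

From now on $P$, $Q$, $H$ are as in Theorem 2, $K=H^*$, and $\rho:P\to P\otimes K$ is the coaction. The Poisson condition on the action reads
$$\rho(\{a,b\})=\sum\{a_0,b_0\}\otimes a_1b_1\qquad(a,b\in P).\tag{5}$$
Since $P$ is commutative, $\rho(P)$ is a commutative subalgebra of $P\otimes K$, although $K$ need not be commutative.

**Step 1: the action extends to $Q$.** The purpose is to show that $\rho(a)$ is invertible in $Q\otimes K$ for $0\ne a\in P$. Consider
$$\alpha,\beta:P\otimes K\to P\otimes K,\qquad \alpha(p\otimes k)=\sum p_0\otimes p_1k,\qquad\beta(p\otimes k)=\sum p_0\otimes S(p_1)k .$$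
By coassociativity we may write $\sum p_0\otimes p_1\otimes p_2$ for $(\rho\otimes\mathrm{id})\rho(p)=(\mathrm{id}\otimes\Delta)\rho(p)$. Then
$$\alpha\beta(p\otimes k)=\sum p_0\otimes p_1S(p_2)k=\sum p_0\otimes\varepsilon(p_1)k=p\otimes k,$$
and likewise $\beta\alpha(p\otimes k)=\sum p_0\otimes S(p_1)p_2k=p\otimes k$. So $\alpha$ is bijective. Moreover $\alpha(p\otimes k)=\rho(p)(1\otimes k)$, so, $\rho$ being an algebra map, $\alpha((a\otimes1)u)=\rho(a)\alpha(u)$ for $u\in P\otimes K$.

Let $0\neq a\in P$. Multiplication by $a\otimes1$ is injective on $P\otimes K$, because $P$ is a domain; transporting by $\alpha$, left multiplication by $\rho(a)$ is injective on $P\otimes K$. It is injective on $Q\otimes K$ as well: if $\rho(a)u=0$, choose $0\ne s\in P$ with $su\in P\otimes K$; then $\rho(a)(su)=s\rho(a)u=0$, so $su=0$ and $u=0$. Now $Q\otimes K$ is a finite-dimensional $Q$-algebra, so the injective $Q$-linear map $u\mapsto\rho(a)u$ is surjective. Thus $\rho(a)$ has a right inverse, which in a finite-dimensional algebra is a two-sided inverse.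

Since the elements of $\rho(P)$ commute, so do their inverses, and $\rho(a/s)=\rho(a)\rho(s)^{-1}$ is the unique extension of $\rho$ to an algebra map $\rho:Q\to Q\otimes K$. The maps $(\rho\otimes\mathrm{id})\rho$ and $(\mathrm{id}\otimes\Delta)\rho$ are algebra maps on $Q$ that agree on $P$, hence they agree on $Q$; similarly $(\mathrm{id}\otimes\varepsilon)\rho=\mathrm{id}$ on $Q$. So $Q$ is an $H$-module algebra.

**Step 2: $[Q:F]\le\dim H$.** The purpose is to make Galois theory available. The set $F=\{c\in Q:\rho(c)=c\otimes1\}$ is a subfield because $\rho$ is an algebra map. Let $\mathcal H\subset\operatorname{End}_\Bbbk(Q)$ be the span of the operators $q\circ h$: first act by $h\in H$, then multiply by $q\in Q$. Since $h\circ q=\sum(h_1\cdot q)\circ h_2$, it is a subalgebra. It contains all multiplications by elements of $Q$, and its dimension as a left $Q$-space is at most $\dim H$.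

The $\mathcal H$-module $Q$ is simple, since submodules are ideals of the field $Q$. Next, $\operatorname{End}_{\mathcal H}(Q)=F$: an endomorphism $\varphi$ commutes with multiplications, so $\varphi(q)=qc$ with $c=\varphi(1)$, and $h\cdot c=\varphi(h\cdot1)=\varepsilon(h)c$, so $c\in F$. Conversely, for $c\in F$ we have $h\cdot(cq)=\sum(h_1\cdot c)(h_2\cdot q)=c\,(h\cdot q)$.

The Jacobson density theorem says: for a simple module over a ring $R$ with endomorphism division ring $D$, elements $u_1,\dots,u_r$ independent over $D$ can be sent to any prescribed elements by a single element of $R$. So if $u_1,\dots,u_r\in Q$ are independent over $F$, the map $\mathcal H\to Q^r$, $T\mapsto(Tu_1,\dots,Tu_r)$, is surjective. It is left $Q$-linear, so $r\le\dim_Q\mathcal H\le\dim H$.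

**Step 3: construction of the $e_\sigma$.** The purpose is to prove (1). Since the characteristic is $0$, $Q=F(t)$ for some $t$ with minimal polynomial $p$ over $F$, and $p$ splits in $L$ with the distinct roots $\sigma(t)$, $\sigma\in\Sigma$. Hence $L\otimes_FQ\cong L[T]/(p)\cong\prod_{\sigma\in\Sigma}L$, the isomorphism being $l\otimes q\mapsto(l\sigma(q))_\sigma$. Let $\epsilon_\sigma\in L\otimes_FQ$ be the primitive idempotent of the $\sigma$-th factor; then $1\otimes q=\sum_\sigma\sigma(q)\epsilon_\sigma$.

Define $\theta:L\otimes_FQ\to L\otimes K$, $\theta(l\otimes q)=l\rho(q)$, where $\rho(q)\in Q\otimes K\subset L\otimes K$. It is well defined, because $\rho(cq)=c\rho(q)$ for $c\in F$, and it is an $L$-algebra map, because $L\otimes1$ is central in $L\otimes K$. Put $e_\sigma=\theta(\epsilon_\sigma)$. Applying $\theta$ to the relations $\epsilon_\sigma\epsilon_\tau=\delta_{\sigma\tau}\epsilon_\sigma$, $\sum_\sigma\epsilon_\sigma=1$ and $1\otimes q=\sum_\sigma\sigma(q)\epsilon_\sigma$ gives (1).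

## 6. Brackets on $L\otimes K$ and first-order independence of embeddings

**Lemma 3.** Let $R\subset R'$ be either a domain inside its fraction field, or a finite separable field extension, and let $M$ be an $R'$-vector space. Every derivation $D:R\to M$ extends uniquely to a derivation $R'\to M$.

*Proof.* In the first case the quotient rule $D(a/s)=s^{-2}(sD(a)-aD(s))$ is forced, and it is well defined and a derivation by the usual check. In the second case write $R'=R(f)\cong R[T]/(p)$ with $p$ the minimal polynomial of $f$. For $r=\sum r_iT^i\in R[T]$ put $r^D(f)=\sum f^iD(r_i)$. An extension must satisfy $0=D(p(f))=p^D(f)+p'(f)D(f)$, and $p'(f)\ne0$, so $D(f)=w:=-p'(f)^{-1}p^D(f)$ is forced. Conversely, $r\mapsto r^D(f)+r'(f)w$ is a derivation along $r\mapsto r(f)$, and it kills multiples of $p$: on $sp$ it equals $s(f)\big(p^D(f)+p'(f)w\big)=0$, since $p(f)=0$. So it descends to $R'$. $\square$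

Applied to $D=0$, the lemma says that a derivation on $R'$ vanishing on $R$ is zero.

**Step 4: brackets on $Q$, $L$ and $L\otimes K$.** The purpose is a place where $\{\sigma(a),\tau(b)\}$ and $\{e_\sigma,e_\tau\}$ make sense. We extend the bracket from $P$ to $Q$ and then from $Q$ to $L$; let $R\subset R'$ be one of these pairs. For $r\in R$ the derivation $\{r,-\}:R\to R'$ extends uniquely to $D_r:R'\to R'$. For fixed $f\in R'$ the map $r\mapsto D_r(f)$ is a derivation $R\to R'$, because $D_{rs}$ and $rD_s+sD_r$ are derivations of $R'$ that agree on $R$. So it extends uniquely to a derivation $g\mapsto\{g,f\}$ of $R'$. It is a derivation in $f$ as well: for $g\in R$ by construction, and then for $g\in R'$ because both sides of the Leibniz rule in $f$ are derivations in $g$ that agree on $R$. The sum $\{g,f\}+\{f,g\}$ is a biderivation vanishing on $R\times R$, hence on $R\times R'$, hence on $R'\times R'$. So the extension is skew-symmetric, and the same argument shows that it is unique. The Jacobi expression of a skew-symmetric biderivation is a derivation in each argument, so it vanishes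 on $R'$ too, though we do not need this. Put $Z(L)=\{c\in L:\{c,L\}=0\}$.

On $L\otimes K$ define the bilinear operation $\{f\otimes k,g\otimes l\}=\{f,g\}\otimes kl$. For $f\in L$ and $u\in L\otimes K$ write $\{f,u\}=\{f\otimes1,u\}$ and $\{u,f\}=\{u,f\otimes1\}$. Then (5) says
$$\rho(\{a,b\})=\{\rho(a),\rho(b)\}\qquad(a,b\in P).\tag{6}$$
The operation is not a biderivation of the noncommutative algebra $L\otimes K$, but for $s,t\in L$ and $u,v\in L\otimes K$ one has
$$\{su,tv\}=st\{u,v\}+s\{u,t\}v+t\,u\{s,v\}+\{s,t\}uv .\tag{7}$$
To check this for $u=f\otimes k$, $v=g\otimes l$, note that the left side is $\{sf,tg\}\otimes kl$, which the Leibniz rule in $L$ expands as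
$$\big(st\{f,g\}+sg\{f,t\}+tf\{s,g\}+fg\{s,t\}\big)\otimes kl .$$
These are the four terms of (7) in order; for instance $s\{u,t\}v=s(\{f,t\}\otimes k)(g\otimes l)=sg\{f,t\}\otimes kl$. In every term the factor from $u$ stands to the left of the factor from $v$.

**Step 5: first-order independence.** The purpose is to separate embeddings in the presence of derivation terms.

**Lemma 4.** Let $W$ be an $L$-vector space. For each $\sigma\in\Sigma$ let $\ell_\sigma(a)=\sigma(a)c_\sigma+D_\sigma(a)$ for $a\in P$, where $c_\sigma\in W$ and $D_\sigma:P\to W$ is $\Bbbk$-linear with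
$$D_\sigma(ab)=\sigma(a)D_\sigma(b)+\sigma(b)D_\sigma(a).$$
If $\sum_\sigma\ell_\sigma=0$ on $P$, then $c_\sigma=0$ and $D_\sigma=0$ for every $\sigma$.

We call the displayed condition the $\sigma$-Leibniz rule.

*Proof.* Extend $\sigma|_P$, $D_\sigma$, $\ell_\sigma$ to $L$-linear maps $\tilde\sigma$, $\tilde D_\sigma$, $\tilde\ell_\sigma$ on $L\otimes P$. Then $\tilde\sigma:L\otimes P\to L$ is a surjective algebra map, so $\mathfrak m_\sigma=\ker\tilde\sigma$ is a maximal ideal. These ideals are distinct: if $\mathfrak m_\sigma=\mathfrak m_\tau$, then $\sigma(a)\otimes1-1\otimes a$ lies in $\mathfrak m_\sigma=\mathfrak m_\tau$ for all $a\in P$, so $\sigma(a)=\tau(a)$ on $P$, hence on $Q$. Distinct maximal ideals are comaximal, and so are their squares.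

By $L$-linearity $\tilde D_\sigma(uv)=\tilde\sigma(u)\tilde D_\sigma(v)+\tilde\sigma(v)\tilde D_\sigma(u)$, so both $\tilde\sigma(\cdot)c_\sigma$ and $\tilde D_\sigma$ vanish on products of two elements of $\mathfrak m_\sigma$. Hence $\tilde\ell_\sigma$ vanishes on $\mathfrak m_\sigma^2$.

Fix $\sigma$ and $u\in L\otimes P$. By the Chinese remainder theorem there is $u'$ with $u'\equiv u$ modulo $\mathfrak m_\sigma^2$ and $u'\in\mathfrak m_\tau^2$ for all $\tau\ne\sigma$. Then
$$\tilde\ell_\sigma(u)=\tilde\ell_\sigma(u')=\sum_\tau\tilde\ell_\tau(u')=0 .$$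
So $\ell_\sigma=0$. The Leibniz rule gives $D_\sigma(1)=2D_\sigma(1)$, so $D_\sigma(1)=0$ and $c_\sigma=\ell_\sigma(1)=0$. Therefore $D_\sigma=0$ as well. $\square$

## 7. The bracket condition makes the idempotents Poisson central

**Step 6: $e_\tau\in Z(L)\otimes K$ for every $\tau\in\Sigma$.** This step proves Theorem 2(a), by applying Lemma 4 to (6) first in $b$, then in $a$. Let $a,b\in P$. Substitute (1) in both sides of (6) and expand with (7), taking $s=\sigma(a)$, $u=e_\sigma$, $t=\tau(b)$, $v=e_\tau$:
$$\sum_\tau\tau(\{a,b\})e_\tau=\sum_{\sigma,\tau}\Big[\sigma(a)\tau(b)\{e_\sigma,e_\tau\}+\sigma(a)\{e_\sigma,\tau(b)\}e_\tau+\tau(b)\,e_\sigma\{\sigma(a),e_\tau\}+\{\sigma(a),\tau(b)\}e_\sigma e_\tau\Big].\tag{8}$$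

*First application.* Fix $a$ and view (8) as a relation between functions of $b$ with values in the $L$-vector space $W=L\otimes K$. The three functions
$$b\mapsto\tau(\{a,b\})e_\tau,\qquad b\mapsto\sigma(a)\{e_\sigma,\tau(b)\}e_\tau,\qquad b\mapsto\{\sigma(a),\tau(b)\}e_\sigma e_\tau$$
satisfy the $\tau$-Leibniz rule. For the first, $\tau(\{a,bb'\})=\tau(b)\tau(\{a,b'\})+\tau(b')\tau(\{a,b\})$; for the other two, the bracket is a derivation in its $L$-argument and $L$ is central. The remaining two terms are multiples of $\tau(b)$. So, after moving everything to one side, (8) has the form of Lemma 4 with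
$$c_\tau=\sum_\sigma\big[\sigma(a)\{e_\sigma,e_\tau\}+e_\sigma\{\sigma(a),e_\tau\}\big],$$
and the lemma gives
$$\sum_\sigma\big[\sigma(a)\{e_\sigma,e_\tau\}+e_\sigma\{\sigma(a),e_\tau\}\big]=0\qquad(\tau\in\Sigma,\ a\in P).\tag{9}$$

*Second application.* Fix $\tau$ and view (9) as a relation between functions of $a$. The function $D_\sigma(a)=e_\sigma\{\sigma(a),e_\tau\}$ satisfies the $\sigma$-Leibniz rule, and $\sigma(a)\{e_\sigma,e_\tau\}$ is a multiple of $\sigma(a)$. Lemma 4 gives
$$e_\sigma\{\sigma(a),e_\tau\}=0\qquad(\sigma,\tau\in\Sigma,\ a\in P).\tag{10}$$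

*From $\sigma(P)$ to $L$.* Fix $\sigma,\tau$. The map $D:L\to L\otimes K$, $D(f)=e_\sigma\{f,e_\tau\}$, is a derivation into an $L$-vector space. By (10) it vanishes on $\sigma(P)$, hence on its fraction field $\sigma(Q)$. Since $\sigma$ is $F$-linear, $F\subset\sigma(Q)\subset L$, and $[L:F]<\infty$ in characteristic $0$, so $L$ is finite separable over $\sigma(Q)$. By Lemma 3, $D=0$. Thus $e_\sigma\{f,e_\tau\}=0$ for all $f\in L$ and all $\sigma$. Summing over $\sigma$ and using $\sum_\sigma e_\sigma=1$,
$$\{f,e_\tau\}=0\qquad(f\in L,\ \tau\in\Sigma).$$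
Write $e_\tau=\sum_if_i\otimes k_i$ with a $\Bbbk$-basis $k_i$ of $K$. Then $\{f,f_i\}=0$ for all $f\in L$, so $f_i\in Z(L)$, and
$$e_\tau\in Z(L)\otimes K\qquad(\tau\in\Sigma).\tag{11}$$

Consequently $z_\sigma(h)=(\mathrm{id}\otimes h)(e_\sigma)$ lies in $Z(L)$, and (2) holds. With Steps 1 and 2 this proves Theorem 2(a).

## 8. Scalar idempotents give a group algebra

**Step 7: $Z(Q)=\Bbbk$ implies $Z(L)=\Bbbk$.** The purpose is to turn central coefficients into scalars. Let $c\in Z(L)$ have minimal polynomial $T^m+q_1T^{m-1}+\dots+q_m$ over $Q$. For $q\in Q$ apply the derivation $\{q,-\}$ of $L$ to $c^m+q_1c^{m-1}+\dots+q_m=0$. As $\{q,c\}=0$, this gives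
$$\sum_{i=1}^m\{q,q_i\}\,c^{m-i}=0,\qquad\{q,q_i\}\in Q .$$
This is a relation of degree less than $m$ over $Q$, so $\{q,q_i\}=0$ for all $i$ and all $q$. Hence $q_i\in Z(Q)=\Bbbk$, so $c$ is algebraic over the algebraically closed field $\Bbbk$, and $c\in\Bbbk$.

**Step 8: the coaction lives in a split commutative Hopf subalgebra.** Assume $Z(Q)=\Bbbk$. By (11) and Step 7, $e_\tau\in\Bbbk\otimes K=K$ for all $\tau$. Let $E=\sum_\tau\Bbbk e_\tau\subset K$. It is spanned by orthogonal idempotents with sum $1$, so it is a subalgebra of $K$ isomorphic to some $\Bbbk^r$. By (1), $\rho(P)\subset L\otimes E$. Choosing a complement of $E$ in $K$ we see that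
$$\rho(P)\subset(P\otimes K)\cap(L\otimes E)=P\otimes E .$$

*A subbialgebra.* We cut $E$ down to a part stable under $\Delta$. Let $V\subset E$ be the span of all $(\varphi\otimes\mathrm{id})\rho(a)$ with $a\in P$ and $\varphi:P\to\Bbbk$ linear. Writing $\rho(a)=\sum p_i\otimes v_i$ with linearly independent $p_i$, we see that all $v_i\in V$, so $\rho(P)\subset P\otimes V$. Therefore
$$(\mathrm{id}\otimes\Delta)\rho(a)=(\rho\otimes\mathrm{id})\rho(a)\in P\otimes V\otimes V,$$
and applying $\varphi\otimes\mathrm{id}\otimes\mathrm{id}$ gives $\Delta(V)\subset V\otimes V$. Also $1\in V$, because $\rho(1)=1\otimes1$. Let $B\subset E$ be the subalgebra generated by $V$. As $\Delta$ is an algebra map, $\Delta(B)\subset B\otimes B$; so $B$ is a finite-dimensional subbialgebra of $K$, and $\rho(P)\subset P\otimes B$.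

*The antipode.* We show $S(B)\subset B$. The map $\gamma:K\otimes K\to K\otimes K$, $\gamma(k\otimes l)=\sum k_1\otimes k_2l$, is bijective with inverse $k\otimes l\mapsto\sum k_1\otimes S(k_2)l$, by the computation of Step 1 with $\rho$ replaced by $\Delta$. It maps the finite-dimensional space $B\otimes B$ injectively into itself, hence onto itself. So for $b\in B$ we have $\gamma^{-1}(b\otimes1)=\sum b_1\otimes S(b_2)\in B\otimes B$. Applying $\varepsilon\otimes\mathrm{id}$ gives $S(b)\in B$. Thus $B$ is a Hopf subalgebra.

*The group.* We identify $B^*$. As a subalgebra of $E\cong\Bbbk^r$, $B$ is a finite-dimensional reduced commutative algebra over an algebraically closed field, so $B\cong\Bbbk^m$ with $m=\dim B$, and there are exactly $m$ algebra maps $B\to\Bbbk$. An element $\chi\in B^*$ satisfies $\Delta(\chi)=\chi\otimes\chi$ and $\varepsilon(\chi)=1$ exactly when $\chi(bb')=\chi(b)\chi(b')$ and $\chi(1)=1$. So these $m$ algebra maps are precisely the grouplike elements of the Hopf algebra $B^*$. Grouplike elements form a group $G$ and are linearly independent; since there are $m=\dim B^*$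 of them, they span. Hence $B^*=\Bbbk G$ with $G$ finite.

*The Hopf ideal.* Restriction of functionals $H=K^*\to B^*$ is a surjective map of Hopf algebras. Its kernel $I=B^\perp$ is therefore a Hopf ideal, and $H/I\cong B^*=\Bbbk G$. For $h\in I$ and $a\in P$ we have $h\cdot a=(\mathrm{id}\otimes h)\rho(a)=0$, since $\rho(a)\in P\otimes B$. So the action factors through $\Bbbk G$. This proves Theorem 2(b), and with the computation of $Z(Q)$ in Section 2 it proves Theorem 1. $\blacksquare$

## 9. Inner faithful actions, symplectic varieties, and non-closed fields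

**Corollary 5 (classification).** The finite-dimensional Hopf algebras acting inner faithfully on the Weyl Poisson algebra $P_n$ in $2n$ variables are exactly the group algebras $\Bbbk G$ with $G$ a finite group acting faithfully on $P_n$ by Poisson automorphisms. Every finite group occurs for some $n$.

*Proof.* Let $H$ act inner faithfully. The Hopf ideal $I$ from Theorem 1 annihilates $P_n$, so $I=0$ and $H\cong\Bbbk G$, with $G$ finite. Suppose $g\in G$ acts trivially. The two-sided ideal generated by $g-1$ is a Hopf ideal, because $\Delta(g-1)=(g-1)\otimes g+1\otimes(g-1)$, $\varepsilon(g-1)=0$ and $S(g-1)=-g^{-1}(g-1)$. It annihilates $P_n$, so it is zero and $g=1$.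

Conversely, let a finite group $G$ act faithfully by Poisson automorphisms, and suppose a Hopf ideal $J\ne0$ of $\Bbbk G$ annihilates $P_n$. The images of the elements of $G$ in $\Bbbk G/J$ are grouplike, and distinct grouplikes are linearly independent. If these images were all distinct, $\Bbbk G\to\Bbbk G/J$ would be injective. So some $g\ne g'$ have the same image, $g-g'\in J$ annihilates $P_n$, and $g,g'$ act in the same way, contradicting faithfulness.

For the last claim take $n=|G|$, let $G$ permute $\{1,\dots,n\}$ regularly, and let $g$ act by $x_i\mapsto x_{g(i)}$, $y_i\mapsto y_{g(i)}$. This preserves the brackets of the generators and is faithful. $\square$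

**Corollary 6.** Theorem 2(b) applies to the coordinate ring of any irreducible affine Poisson variety that is generically symplectic, and to Weyl Poisson algebras in infinitely many variables.

*Proof.* In the first case the bracket on $Q$ is given by a nondegenerate form $\pi$ on $\Omega_{Q/\Bbbk}$, with $\{c,q\}=\pi(dc,dq)$. If $c\in Z(Q)$, then $\pi(dc,dq)=0$ for all $q$; the $dq$ span $\Omega_{Q/\Bbbk}$, so $dc=0$. In characteristic $0$ this makes $c$ algebraic over $\Bbbk$, so $c\in\Bbbk$. In the second case each element of $Q$ involves only finitely many variables, and the computation at the end of Section 2 applies. $\square$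

**Corollary 7 (non-closed fields).** Let $\Bbbk_0$ be any field of characteristic $0$, $P$ a Poisson domain over $\Bbbk_0$ with $Z(Q)=\Bbbk_0$, and $H$ a finite-dimensional Hopf $\Bbbk_0$-algebra acting on $P$. Then there is a Hopf ideal $I$ with $I\cdot P=0$ such that $(H/I)\otimes\overline{\Bbbk_0}$ is a group algebra. In particular $H/I$ is cocommutative.

*Proof.* Tensor products are over $\Bbbk_0$. First we check that Theorem 2(b) applies after base change. A derivation over $\Bbbk_0$ kills every element algebraic over $\Bbbk_0$, in characteristic $0$. So elements of $Q$ algebraic over $\Bbbk_0$ lie in $Z(Q)=\Bbbk_0$: the field $\Bbbk_0$ is algebraically closed in $Q$. Let $\Bbbk_1=\Bbbk_0(t)$ be a finite extension and $p$ the minimal polynomial of $t$. A monic factor of $p$ over $Q$ has coefficients algebraic over $\Bbbk_0$, hence in $\Bbbk_0$; so $p$ stays irreducible over $Q$ and $Q\otimes\Bbbk_1\cong Q[T]/(p)$ is a field. As $\overline{\Bbbk_0}$ is a directed union of such $\Bbbk_1$, the ring $Q\otimes\overline{\Bbbk_0}$ is a field. It contains the domain $P\otimes\overline{\Bbbk_0}$,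 and each of its elements is of the form $w/s$ with $w\in P\otimes\overline{\Bbbk_0}$ and $0\ne s\in P$; so it is $\operatorname{Frac}(P\otimes\overline{\Bbbk_0})$. If $\sum q_i\otimes\lambda_i$ is Poisson central, with the $\lambda_i$ linearly independent over $\Bbbk_0$, then bracketing with $q\otimes1$ gives $\{q_i,q\}=0$ for all $q\in Q$. So the Poisson centre is $Z(Q)\otimes\overline{\Bbbk_0}=\overline{\Bbbk_0}$.

Now form $V$ and $B\subset H^*$ over $\Bbbk_0$ as in Step 8: $V$ is the span of the coefficients of all $\rho(a)$ with respect to a basis of $P$, and $B$ is the subalgebra it generates. The arguments for $\Delta(V)\subset V\otimes V$, $1\in V$ and $\Delta(B)\subset B\otimes B$ hold over any field, and so does the argument for $S(B)\subset B$. The formation of $V$ and $B$ commutes with base change. By Step 8 over $\overline{\Bbbk_0}$, the Hopf algebra $B\otimes\overline{\Bbbk_0}$ is commutative and its dual is a group algebra. So $B$ is commutative. Take $I=B^\perp$: it is a Hopf ideal with $I\cdot P=0$, $H/I\cong B^*$ is cocommutative, and $(H/I)\otimes\overline{\Bbbk_0}\cong(B\otimes\overline{\Bbbk_0})^*$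 is a group algebra. $\square$

## 10. A Sweedler action with a central, non-scalar coefficient

In Theorem 2(b) the hypothesis $Z(Q)=\Bbbk$ cannot be dropped, nor weakened to "the Poisson centre of $P$ is $\Bbbk$". Let $P=\Bbbk[x,y,z]$ with the Lie–Poisson bracket
$$\{z,x\}=x,\qquad\{z,y\}=y,\qquad\{x,y\}=0 .$$

*The Poisson centre of $P$ is $\Bbbk$.* The derivation $\{z,-\}$ is $x\,\partial/\partial x+y\,\partial/\partial y$, which multiplies a polynomial of degree $d$ in $x,y$ by $d$. If $\{z,p\}=0$, then $p\in\Bbbk[z]$, and $0=\{x,p\}=-x\,p'(z)$ forces $p\in\Bbbk$.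

*The Poisson centre of $Q$ is larger.* The element $f=x/y$ has degree $0$ in $x,y$, so $\{z,f\}=0$; and $\{x,f\}=\{y,f\}=0$ because $\{x,y\}=0$. So $f\in Z(Q)$.

*The action.* Let $g$ act by $y\mapsto-y$, fixing $x$ and $z$. It preserves the brackets of the generators, so it is a Poisson automorphism, and $g(f)=-f$. Let Sweedler's algebra act as in (3), $\xi\cdot a=f(a-ga)$. The polynomial $a-ga$ is odd in $y$, so divisible by $y$, and $\xi\cdot a\in P$. The relations and the product rule were checked in Example B. For brackets, since $f$ is Poisson central,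
$$\{\xi a,b\}+\{ga,\xi b\}=f\{a-ga,b\}+f\{ga,b-gb\}=f\big(\{a,b\}-\{ga,gb\}\big)=\xi\{a,b\}.$$
As with products, it suffices to check this on generators of $H$. So $H$ acts on the Poisson algebra $P$.

*It does not factor through a group algebra.* Otherwise (4) would give $\xi\cdot y=c(y-gy)=2cy$ with $c\in\Bbbk$, whereas $\xi\cdot y=2fy=2x$.

The action has exactly the form given by Theorem 2(a): here $L=Q$, $\Sigma=\{1,g\}$, and $\xi\cdot q=f\,q-f\,g(q)$, where the coefficients $f$ and $-f$ of the two embeddings are Poisson central but not scalar.
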